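# R-bounded families $\sqrt t\,\Gamma e^{-tL}$ and Riesz transforms $\Gamma L^{-1/2}$ of Schrödinger operators

## 1. Schrödinger operators, Riesz transforms, R-boundedness

Throughout, $M$ is a connected, complete, non-compact Riemannian manifold with measure $dx$, gradient $\nabla$, and non-negative Laplace–Beltrami operator $\Delta$ (on $\mathbb R^n$, $\Delta=-\sum_i\partial_i^2$). The potential $V\in L^1_{loc}(M)$ is non-negative, and $1<p<\infty$, $p'=p/(p-1)$.

**Definition 1 (Schrödinger operator).** $L=\Delta+V$ is the non-negative self-adjoint operator on $L^2(M)$ associated with the closed form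
$$\mathfrak a(u,u)=\int_M|\nabla u|^2\,dx+\int_M V|u|^2\,dx,\qquad D(\mathfrak a)=\{u\in W^{1,2}(M):\sqrt V\,u\in L^2(M)\}.$$

We have $D(L^{1/2})=D(\mathfrak a)$ and $\|L^{1/2}u\|_2^2=\mathfrak a(u,u)$. The semigroup $(e^{-tL})_{t\ge 0}$ is sub-Markovian: $0\le f\le 1$ implies $0\le e^{-tL}f\le1$. Hence its restriction to $L^2\cap L^p$ extends to a contraction semigroup on $L^p$ for $1\le p<\infty$. For $f\in L^2$ and $t>0$ we have $e^{-tL}f\in D(L)\subset D(\mathfrak a)$, so $\nabla e^{-tL}f$ and $\sqrt V e^{-tL}f$ make sense.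

*Example.* On $\mathbb R^n$ let $p_t(x)=(4\pi t)^{-n/2}e^{-|x|^2/4t}$, so that $e^{-t\Delta}f=p_t*f$. For $V\equiv1$ we get $D(\mathfrak a)=W^{1,2}$, $L=\Delta+1$, $e^{-tL}f=e^{-t}p_t*f$.

From now on $\Gamma$ denotes either $\nabla$ or multiplication by $\sqrt V$, and $|F|$ is the pointwise norm of a vector field $F$ (the absolute value if $F$ is a function).

**Definition 2 (property (a)).** Let $L^{-1/2}$ be the inverse of $L^{1/2}$ on its range $R(L^{1/2})\subset L^2$. Property (a) says that the Riesz transform $\Gamma L^{-1/2}$ is bounded on $L^p$: there is $C$ with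
$$\big\|\,|\Gamma L^{-1/2}g|\,\big\|_p\le C\|g\|_p\qquad\text{for all } g\in R(L^{1/2})\cap L^p(M).$$

*Example.* Let $V\equiv 1$ on $\mathbb R^n$. Then $L\ge1$, so $R(L^{1/2})=L^2$. From $\lambda^{-1/2}=\pi^{-1/2}\int_0^\infty t^{-1/2}e^{-t\lambda}\,dt$ we get
$$L^{-1/2}g=\pi^{-1/2}\int_0^\infty t^{-1/2}e^{-t}\,p_t*g\,dt,$$
convolution with a non-negative function of integral $\pi^{-1/2}\int_0^\infty t^{-1/2}e^{-t}dt=1$. So for $\Gamma=\sqrt V=1$ property (a) holds with $C=1$ for every $p$.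

**Definition 3 (property (b)).** Let $(\mathfrak r_k)$ be independent Rademacher variables. Property (b) says that $\{\sqrt t\,\Gamma e^{-tL}:t>0\}$ is $\mathcal R$-bounded on $L^p$: there is $C$ such that for all finite families $t_k>0$, $f_k\in L^2\cap L^p$,
$$\mathbb E\Big\|\,\Big|\sum_k\mathfrak r_k\sqrt{t_k}\,\Gamma e^{-t_kL}f_k\Big|\,\Big\|_p\le C\,\mathbb E\Big\|\sum_k\mathfrak r_kf_k\Big\|_p .$$

One function alone gives $\|\,|\sqrt t\,\Gamma e^{-tL}f|\,\|_p\le C\|f\|_p$ uniformly in $t$. The randomization can be removed. By Kahane's inequality $\mathbb E\|\cdot\|_p\simeq(\mathbb E\|\cdot\|_p^p)^{1/p}$; by Fubini the expectation moves inside the integral; by Khintchine's inequality in the Hilbert space $T_xM$, $\mathbb E|\sum_k\mathfrak r_kF_k(x)|^p\simeq(\sum_k|F_k(x)|^2)^{p/2}$. Hence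
$$\mathbb E\Big\|\Big|\sum_k\mathfrak r_kF_k\Big|\Big\|_p\simeq\Big\|\Big(\sum_k|F_k|^2\Big)^{1/2}\Big\|_p,$$
and (b) is equivalent to the square function estimate
$$\Big\|\Big(\sum_kt_k|\Gamma e^{-t_kL}f_k|^2\Big)^{1/2}\Big\|_p\le C\Big\|\Big(\sum_k|f_k|^2\Big)^{1/2}\Big\|_p .\tag{1}$$

*Example (uniformly bounded, not $\mathcal R$-bounded).* On $L^p(\mathbb R)$ with $p>2$ take the translations $T_kf(x)=f(x-k)$ and $f_k=\mathbf 1_{[-k,1-k]}$, $1\le k\le J$. Then $T_kf_k=\mathbf 1_{[0,1]}$ for every $k$, so $\|(\sum_k|T_kf_k|^2)^{1/2}\|_p=J^{1/2}$, while $\|(\sum_k|f_k|^2)^{1/2}\|_p=J^{1/p}$. Isometries moving separate pieces onto the same place can break $\mathcal R$-boundedness.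

*Example (an $\mathcal R$-bounded family).* Take $V\equiv1$ on $\mathbb R^n$. Since $p_t*|f|$ is at most the Hardy–Littlewood maximal function $\mathcal Mf$, we have $\sqrt t\,|e^{-tL}f|=\sqrt te^{-t}|p_t*f|\le C\mathcal Mf$. The Fefferman–Stein inequality $\|(\sum_k|\mathcal Mf_k|^2)^{1/2}\|_p\le C\|(\sum_k|f_k|^2)^{1/2}\|_p$ then gives (1) for $\Gamma=\sqrt V$.

## 2. Does (b) imply (a)?

It is known that (a)$\Rightarrow$(b). The paper of Thomas Cometx and El Maati Ouhabaz, "Littlewood-Paley-Stein functionals: an R-boundedness approach", arXiv:2007.00284 (2020), is the source of the converse problem: is it true that for every such $M$, $V$, $p\in(1,\infty)$ and each choice of $\Gamma\in\{\nabla,\sqrt V\}$, property (b) implies property (a)? The answer is no.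

**Theorem 1.** Let $p\in(2,\infty)$ and let $n\ge p$ be an integer. There is $V\in L^\infty_{loc}(\mathbb R^n)$, $V\ge1$, such that on $M=\mathbb R^n$, for both $\Gamma=\nabla$ and $\Gamma=\sqrt V$, property (b) holds on $L^p$ and property (a) fails on $L^p$. Hence (b)$\Rightarrow$(a) is false in general.

A second theorem, not needed for the answer, shows for $\Gamma=\sqrt V$ that the failure sits only at the endpoint.

**Theorem 2.** Let $M,V$ be as in Section 1 and $\Gamma=\sqrt V$.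

1. Property (a), hence also (b), holds for every $p\in(1,2]$.
2. If (b) holds for some $p_0>2$, then (a) holds for every $p\in(1,p_0)$.

So for $\Gamma=\sqrt V$ and fixed $p$, the statement "(b)$\Rightarrow$(a) for all $M,V$" is true if and only if $p\le2$. For $\Gamma=\nabla$ it fails for every $p>2$, and it holds trivially for $p=2$, by the computation that comes next. The case $\Gamma=\nabla$, $p<2$ is not settled here.

### Two cases where both properties hold

For $p=2$ property (a) is immediate for both $\Gamma$: with $u=L^{-1/2}g$,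
$$\|\nabla u\|_2^2\le\mathfrak a(u,u)=\|L^{1/2}u\|_2^2=\|g\|_2^2,\qquad\|\sqrt Vu\|_2^2\le\mathfrak a(u,u)=\|g\|_2^2 .$$
For $V\equiv1$ on $\mathbb R^n$ and any $p$, we saw (a) and (b) for $\Gamma=\sqrt V$. For $\Gamma=\nabla$, property (a) is the $L^p$ boundedness of the multiplier $i\xi(1+|\xi|^2)^{-1/2}$ (Mikhlin), and (b) can be seen directly. We have
$$|\nabla p_\tau(x)|=\frac{|x|}{2\tau}p_\tau(x)\le C\tau^{-1/2}p_{2\tau}(x),\tag{2}$$
because $p_\tau=2^{n/2}e^{-|x|^2/8\tau}p_{2\tau}$ and $\frac{|x|}\tau e^{-|x|^2/8\tau}\le C\tau^{-1/2}$. So $\sqrt t\,|\nabla e^{-tL}f|\le Cp_{2t}*|f|\le C\mathcal Mf$, and Fefferman–Stein applies again.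

## 3. Square summation over scales against plain summation

Let us try to prove (b)$\Rightarrow$(a) for $p\ge2$. Put $\Gamma_s=\sqrt s\,\Gamma e^{-sL/2}$ and $G(s)=sLe^{-sL/2}g$. Since $\int_0^\infty s^{1/2}\lambda^{1/2}\cdot s\lambda e^{-s\lambda}\frac{ds}s=\int_0^\infty r^{1/2}e^{-r}dr=\frac{\sqrt\pi}2$, the spectral theorem gives, at least formally,
$$\Gamma L^{-1/2}g=\frac2{\sqrt\pi}\int_0^\infty\Gamma_sG(s)\,\frac{ds}s .$$
Applying (1) to the functions $G(s)$ and using a Littlewood–Paley estimate for $G$ (both steps are carried out in Section 9), one gets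
$$\Big\|\Big(\int_0^\infty|\Gamma_sG(s)|^2\frac{ds}s\Big)^{1/2}\Big\|_p\le C\|g\|_p .$$
Here the argument stops. We control $s\mapsto\Gamma_sG(s)$ in $L^2(\frac{ds}s)$ and we need its integral, which asks for $L^1(\frac{ds}s)$ unless there is cancellation between scales. If $N$ dyadic scales are active, Cauchy–Schwarz loses a factor $\sqrt N$. For $\Gamma=\sqrt V$ there is no cancellation to hope for: if $g\ge0$, then $\sqrt VL^{-1/2}g=\pi^{-1/2}\int_0^\infty\sqrt t\,\sqrt Ve^{-tL}g\,\frac{dt}t$ has a non-negative integrand.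

### A model with one weight when $n=p$

We check by hand that the loss can be real. Suppose $p=n\ge3$, let $\varepsilon=2^{-N}$, $E=B(0,\varepsilon)$, $W=b\varepsilon^{-2}\mathbf 1_E$ with $b\in(0,1]$, and replace $e^{-tL}$ by $e^{-t\Delta}$. Take $f(y)=\max(|y|,\varepsilon)^{-1}\mathbf 1_{|y|<1}$. Then
$$\|f\|_p^p=C+C\int_\varepsilon^1r^{-n}r^{n-1}dr\simeq N,$$
and each dyadic annulus carries the same amount. For $x\in E$ and $\varepsilon^2\le t\le1$ we have $f\ge t^{-1/2}$ on $B(0,\sqrt t)$ and $p_t(x-y)\ge ct^{-n/2}$ there, so $p_t*f(x)\ge ct^{-1/2}$. Since $|E|^{1/p}\simeq\varepsilon$,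
$$\Big\|\sqrt W\int_{\varepsilon^2}^1t^{-1/2}\,p_t*f\,dt\Big\|_p\ge c\sqrt b\,\varepsilon^{-1}\Big(\int_{\varepsilon^2}^1\frac{dt}t\Big)|E|^{1/p}\ge c\sqrt b\,N .$$
An analogue of (a) with constant independent of $N$ would thus force $\sqrt b\,N\le CN^{1/p}$.

For the analogue of (1), take the pieces $f_i=f\mathbf 1_{\{2^i\varepsilon\le|y|<2^{i+1}\varepsilon\}}$ and $t_i=4^i\varepsilon^2$, $0\le i<N$. On $E$ we have $p_{t_i}*f_i\ge ct_i^{-1/2}$: indeed $|x-y|\le3\sqrt{t_i}$, $f_i\ge\frac12t_i^{-1/2}$ on its annulus, and the annulus has measure $ct_i^{n/2}$. So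
$$\Big\|\Big(\sum_it_iW(p_{t_i}*f_i)^2\Big)^{1/2}\Big\|_p\ge c\sqrt{bN},\qquad\Big\|\Big(\sum_if_i^2\Big)^{1/2}\Big\|_p\le\|f\|_p\le CN^{1/p},$$
and (1) forces $b\le CN^{2/p-1}$. This leaves room. With
$$b=N^{-\kappa},\qquad\kappa=1-\frac2p,$$
this test for (1) is passed, with equality of orders, while $\sqrt b\,N=N^{1/2+1/p}$ exceeds $N^{1/p}$ by the expected factor $\sqrt N$. The plan is to put infinitely many such weights, with $N=1,2,3,\dots$, far apart on $\mathbb R^n$; to show that the true semigroup $e^{-tL}$ still behaves like the heat semigroup; and to prove that for this $b$ the estimate (1) really holds for all functions, not just these. For non-integer $p$ the point $\{0\}$ is replaced by a set of codimension $p$.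

**Conventions for Sections 4–8.** $p>2$ and $n\ge p$ are fixed, so $n\ge3$; $d=n-p\ge0$. The constants $C,c>0$ do not depend on the variables involved and may change from line to line.

## 4. A compact set of codimension $p$ and the potential

For $S\subset\mathbb R^n$ write $S_\rho=\{x:\operatorname{dist}(x,S)<\rho\}$.

**Lemma 1.** There are a compact set $S\subset\overline{B(0,\frac12)}$ and a constant $A$ with
$$|S_\rho\cap B(z,r)|\le A\rho^pr^d\quad(z\in\mathbb R^n,\ 0<\rho\le r),\qquad|S_\rho|\ge A^{-1}\rho^p\quad(0<\rho\le1).\tag{3}$$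

*Example.* For $n=p=3$ take $S=\{0\}$: $|B(0,\rho)|=\frac{4\pi}3\rho^3$ and $d=0$. For $p=\frac52$, $n=3$ we have $d=\frac12$. The proof then uses cubes of side $\lambda^j=64^{-j}$, each containing $8$ cubes of the next level, and $8=64^{1/2}$ says that the dimension is $\frac12$.

*Proof.* If $n=p$, take $S=\{0\}$. Let $n>p$. Put $\lambda=2^{-n/d}\in(0,\frac12)$, let $\mathcal C\subset[0,1]$ be the symmetric Cantor set with $2^j$ level-$j$ intervals of length $\lambda^j$, and consider first $S=\mathcal C^n$. It has $2^{nj}=\lambda^{-jd}$ level-$j$ cubes, disjoint and of side $\lambda^j$.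

**Step 1: upper bound.** The purpose is to count cubes at scale $\rho$ inside a ball at scale $r$. Let first $\rho\le1$ and choose $j\ge0$ with $\lambda^{j+1}<\rho\le\lambda^j$. The $\rho$-neighborhood of a level-$j$ cube has measure at most $(\lambda^j+2\rho)^n\le C\rho^n$, since $\lambda^j<\rho/\lambda$.

Suppose $r\le1$ and choose $i\ge0$ with $\lambda^{i+1}<r\le\lambda^i$. As $\lambda^{j+1}<\rho\le r\le\lambda^i$, we have $i\le j$. A point of $S_\rho\cap B(z,r)$ is within $\rho$ of some $s\in S\cap B(z,2r)$. The level-$i$ cubes meeting $B(z,2r)$ are disjoint, have side $\lambda^i\ge r$ and lie in $B(z,(2+\sqrt n)\lambda^i)$; comparing volumes, there are at most $C(n)$ of them. Each contains $\lambda^{-(j-i)d}\le(r/(\lambda\rho))^d$ level-$j$ cubes, because $\lambda^i<r/\lambda$ and $\lambda^j\ge\rho$. So $|S_\rho\cap B(z,r)|\le C(r/\rho)^d\rho^n=C\rho^pr^d$.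

Suppose $r>1\ge\rho$. Then $|S_\rho|\le\lambda^{-jd}C\rho^n\le C\rho^{n-d}=C\rho^p\le C\rho^pr^d$. Finally, if $\rho>1$, then $|S_\rho|\le(1+2\rho)^n\le C\rho^n=C\rho^p\rho^d\le C\rho^pr^d$.

**Step 2: lower bound.** The purpose is to find many disjoint balls in $S_\rho$, $\rho\le1$, with $j$ as above. The lower-left corners of the level-$j$ cubes lie in $S$ and are separated by at least $\lambda^j\ge\rho$, so the balls of radius $\rho/2$ around them are disjoint and contained in $S_\rho$. Hence $|S_\rho|\ge c\lambda^{-jd}\rho^n\ge c\rho^{-d}\rho^n=c\rho^p$, using $\lambda^j<\rho/\lambda$.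

**Step 3: scaling.** The purpose is to fit the set into the ball. Let $a=2\sqrt n$ and replace $S$ by $S/a\subset\overline{B(0,\frac12)}$. We have $|(S/a)_\rho\cap B(z,r)|=a^{-n}|S_{a\rho}\cap B(az,ar)|\le a^{-n}A(a\rho)^p(ar)^d=A\rho^pr^d$, since $p+d=n$. In the same way $|(S/a)_\rho|\ge c\rho^p$ for $\rho\le1/a$; for $1/a<\rho\le1$ monotonicity gives $|(S/a)_\rho|\ge|(S/a)_{1/a}|\ge c\ge c\rho^p$. $\square$

Fix this $S$. For $k\ge1$ put
$$\varepsilon_k=2^{-k},\quad b_k=k^{-\kappa},\ \kappa=1-\tfrac2p\in(0,1),\quad x_k=4ke_1,\quad E_k=x_k+S_{\varepsilon_k},$$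
$$W_k=b_k\varepsilon_k^{-2}\mathbf 1_{E_k},\qquad W=\sum_kW_k,\qquad V=1+W .$$
Since $S\subset\overline{B(0,\frac12)}$ and $\varepsilon_k\le\frac12$, $E_k\subset B(x_k,1)$. The balls $B(x_k,2)$ are disjoint, so $V$ is locally bounded. By (3) with $r=2$,
$$c\varepsilon_k^p\le|E_k|\le C\varepsilon_k^p .\tag{4}$$

Let $W^{(m)}=\sum_{l\le m}W_l$, a bounded function, and $L_m=\Delta+1+W^{(m)}$. The forms of $L_m$, all with domain $W^{1,2}$, increase with $m$; by monotone convergence their supremum is finite exactly on $D(\mathfrak a)$ and equals $\mathfrak a$ there. By the monotone convergence theorem for increasing closed forms (Kato, *Perturbation Theory*, VIII.3.13a), $L_m\to L$ in the strong resolvent sense, so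
$$e^{-tL_m}f\to e^{-tL}f\ \text{ in }L^2\quad(f\in L^2,\ t>0).\tag{5}$$

## 5. Comparison of $e^{-tL}$ with the heat semigroup

**Lemma 2.**

1. $p_\sigma*\mathbf 1_{E_l}\le C\min\big(1,(\varepsilon_l^2/\sigma)^{p/2}\big)$ for all $\sigma>0$ and $l$.
2. If $\omega_l\ge0$ is supported in $B(x_l,1)$ and $\|\omega_l\|_1\le C$ for all $l$, then $\sum_{l:|x-x_l|\ge2}p_\sigma*\omega_l(x)\le C'$ for all $x,\sigma$.

Part 2 applies to $\omega_l=W_l$ and $\omega_l=\sqrt{W_l}$, because by (4) $\|W_l\|_1\le C\varepsilon_l^{p-2}\le C$ and $\|\sqrt{W_l}\|_1\le C\varepsilon_l^{p-1}\le C$.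

*Proof.* Part 1 is trivial if $\sqrt\sigma<\varepsilon_l$, as $p_\sigma$ has integral $1$. Let $\sqrt\sigma\ge\varepsilon_l$ and let $y$ be the point of evaluation. Split into $\{|y-z|<\sqrt\sigma\}$ and the shells $\{2^{i-1}\sqrt\sigma\le|y-z|<2^i\sqrt\sigma\}$, $i\ge1$. On the $i$-th shell $p_\sigma\le C\sigma^{-n/2}e^{-4^{i-1}/4}$, and by (3) the part of $E_l$ in it has measure at most $A\varepsilon_l^p(2^i\sqrt\sigma)^d$. In total
$$p_\sigma*\mathbf 1_{E_l}(y)\le C\sigma^{-n/2}\varepsilon_l^p\sigma^{d/2}\Big(1+\sum_{i\ge1}2^{id}e^{-4^{i-1}/4}\Big)\le C(\varepsilon_l^2/\sigma)^{p/2}.$$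

For part 2 let $|x-x_l|\ge2$. For $z\in B(x_l,1)$ we have $|x-z|\ge|x-x_l|-1\ge\frac12|x-x_l|$, so $p_\sigma*\omega_l(x)\le C\sigma^{-n/2}e^{-|x-x_l|^2/16\sigma}$. For $w\in B(x_l,1)$ we have $|x-w|\le|x-x_l|+1\le\frac32|x-x_l|$, so this is at most $C\sigma^{-n/2}\int_{B(x_l,1)}e^{-|x-w|^2/36\sigma}dw$. The balls are disjoint; summing, we obtain at most $C\sigma^{-n/2}\int_{\mathbb R^n}e^{-|x-w|^2/36\sigma}dw=C'$. $\square$

The next lemma measures how much of $W$ a heat path from $x$ to $y$ meets. The hypothesis $p>2$ enters through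
$$\int_0^\infty\min\big(1,(\varepsilon^2/s)^{p/2}\big)ds=\varepsilon^2\Big(1+\frac1{p/2-1}\Big)=C\varepsilon^2 .\tag{6}$$

**Lemma 3.** For all $t>0$ and $x,y$,
$$J_t(x,y):=\int_0^t\!\int p_s(x-z)W(z)p_{t-s}(z-y)\,dz\,ds\le C(1+t+|x-y|)\,p_t(x-y).$$

*Proof.* With $\sigma(s)=s(t-s)/t$ and $m_s=x+\frac st(y-x)$ one has
$$\frac{|x-z|^2}s+\frac{|z-y|^2}{t-s}=\frac{|x-y|^2}t+\frac{|z-m_s|^2}{\sigma(s)},\qquad\text{so}\qquad p_s(x-z)p_{t-s}(z-y)=p_t(x-y)\,p_{\sigma(s)}(z-m_s).\tag{7}$$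
Hence $J_t/p_t(x-y)=\int_0^t(p_{\sigma(s)}*W)(m_s)\,ds$. The substitution $s\mapsto t-s$ exchanges $x$ and $y$, so it suffices to treat $s\le t/2$, where $s/2\le\sigma(s)\le s$.

Let $I=\{l:\operatorname{dist}(x_l,[x,y])<2\}$. The first coordinates $4l$ of the $x_l$, $l\in I$, lie in an interval of length at most $|x-y|+4$, so $|I|\le2+|x-y|$. For $l\in I$, Lemma 2(1) and (6) give
$$\int_0^{t/2}(p_{\sigma(s)}*W_l)(m_s)\,ds\le Cb_l\varepsilon_l^{-2}\int_0^\infty\min\big(1,(\varepsilon_l^2/s)^{p/2}\big)ds\le Cb_l\le C .$$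
For $l\notin I$ we have $|m_s-x_l|\ge2$, and by Lemma 2(2) all these indices together contribute at most $Ct$. $\square$

**Lemma 4.** Let $0\le f\in L^2$ and $t>0$. Then $0\le e^{-tL}f\le e^{-t}p_t*f$, and the same holds for $L_m$. Moreover, a.e.,
$$e^{-tL}f(x)\ge e^{-t}\int e^{-C(1+t+|x-y|)}p_t(x-y)f(y)\,dy .$$
In particular, if $f$ is supported in $B(x_k,1)$ and $0<t\le1$, then $e^{-tL}f\ge c_0\,p_t*f$ a.e. on $B(x_k,1)$, with $c_0>0$ independent of $k$.

*Proof.* **Step 1: upper bound.** By the Trotter formula,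
$$e^{-tL_m}f=\lim_{R\to\infty}\big(e^{-t\Delta/R}e^{-t(1+W^{(m)})/R}\big)^Rf$$
in $L^2$, hence a.e. along a subsequence of $R$. Each product is non-negative and, as $W^{(m)}\ge0$, at most $e^{-t}p_t*f$. This proves the bound for $L_m$; let $m\to\infty$ along an a.e. convergent subsequence from (5).

**Step 2: lower bound for the product.** The purpose is to move $W^{(m)}$ out of a path average by convexity. With $z_0=x$, $z_R=y$ the product at $x$ is
$$e^{-t}\int\!\cdots\!\int\prod_{i=1}^Rp_{t/R}(z_{i-1}-z_i)\exp\Big(-\frac tR\sum_{i=1}^RW^{(m)}(z_i)\Big)f(y)\,dz_1\cdots dz_{R-1}\,dy .$$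
For fixed $x,y$ the function $\prod_ip_{t/R}(z_{i-1}-z_i)/p_t(x-y)$ is a probability density in $(z_1,\dots,z_{R-1})$. By the semigroup property and (7), its $i$-th marginal, with $s_i=ti/R$, is $p_{s_i}(x-z)p_{t-s_i}(z-y)/p_t(x-y)=p_{\sigma(s_i)}(z-m_{s_i})$. Jensen's inequality for the exponential shows that the product is at least
$$e^{-t}\int p_t(x-y)\exp\Big(-\frac tRW^{(m)}(y)-\frac tR\sum_{i<R}(p_{\sigma(s_i)}*W^{(m)})(m_{s_i})\Big)f(y)\,dy .$$

**Step 3: limits.** Since $W^{(m)}$ is bounded and integrable, $s\mapsto(p_{\sigma(s)}*W^{(m)})(m_s)$ is bounded and continuous on $(0,t)$, so the Riemann sums converge to its integral, and $\frac tRW^{(m)}(y)\to0$. By Fatou and $W^{(m)}\le W$,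
$$e^{-tL_m}f(x)\ge e^{-t}\int p_t(x-y)\,e^{-J_t(x,y)/p_t(x-y)}f(y)\,dy\quad\text{a.e.}$$
Insert Lemma 3; the resulting bound does not depend on $m$. Let $m\to\infty$ along an a.e. convergent subsequence.

**Step 4: the local statement.** If $x,y\in B(x_k,1)$ and $t\le1$, then $1+t+|x-y|\le4$, so $c_0=e^{-1-4C}$ works. $\square$

Since $e^{-tL}$ is positive, $|e^{-tL}f|\le e^{-tL}|f|\le e^{-t}p_t*|f|$ for every $f\in L^2$, and likewise for $L_m$.

## 6. A weighted inequality with exactly balanced logarithm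

The following lemma is where the choice $b_k=k^{-\kappa}$ is used. Put $q=p/2>1$.

**Lemma 5.** Let $K(z)=|z|^{2-n}e^{-|z|/2}$. Then $\sup_{t>0}te^{-t}p_t(z)\le CK(z)$, $K\in L^1$, and $\|W(K*g)\|_q\le C\|g\|_q$ for all $0\le g\in L^q$.

*Proof.* **Step 1: the kernel.** We have $te^{-t}p_t(z)=(4\pi)^{-n/2}\,t^{1-n/2}e^{-|z|^2/8t}\cdot e^{-t-|z|^2/8t}$. Here $t+\frac{|z|^2}{8t}\ge\frac{|z|}{\sqrt2}\ge\frac{|z|}2$, and $t^{1-n/2}e^{-|z|^2/8t}\le C|z|^{2-n}$ because $n\ge3$. Integrability of $K$ is clear.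

By disjointness of the $E_l$,
$$\|W(K*g)\|_q^q=\sum_lb_l^q\varepsilon_l^{-p}\int_{E_l}(K*g)^q .$$
For each $l$ split $g=g\mathbf 1_{B(x_l,2)^c}+g\mathbf 1_{B(x_l,2)}$ and use $(\alpha+\beta)^q\le2^{q-1}(\alpha^q+\beta^q)$.

**Step 2: far part.** The purpose is to dispose of interactions between different blocks. For $x\in E_l$ and $|y-x_l|\ge2$ we have $|x-y|\ge1$, so $K*(g\mathbf 1_{B(x_l,2)^c})(x)\le\phi(x)$ with $\phi:=e^{-|\cdot|/2}*g$. For $x,x'\in B(x_l,1)$ we have $|x-x'|\le2$, hence $\phi(x)\le e\,\phi(x')$. With (4), the contribution of $l$ is at most $Cb_l^q\varepsilon_l^{-p}|E_l|\int_{B(x_l,1)}\phi^q\le C\int_{B(x_l,1)}\phi^q$. The sum over $l$ is at most $C\|\phi\|_q^q\le C\|g\|_q^q$ by Young's inequality.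

**Step 3: near part, Hölder with a weight.** Now $g$ is supported in $B(x_l,2)$, and $K(z)\le|z|^{2-n}$. Translate so that $x_l=0$; write $\varepsilon=\varepsilon_l$, $N=l=\log_2(1/\varepsilon)$, $\delta=\operatorname{dist}(\cdot,S)$, $\rho=\max(\delta,\varepsilon)$. The purpose of the weight $\rho$ is to spread the loss evenly over the $N$ dyadic scales. As $2q/q'=2(q-1)=p-2$, Hölder gives for $x\in S_\varepsilon$
$$\int|x-y|^{2-n}g(y)\,dy\le\Big(\int_{B(0,2)}|x-y|^{2-n}\rho(y)^{-2}dy\Big)^{1/q'}\Big(\int|x-y|^{2-n}\rho(y)^{p-2}g(y)^qdy\Big)^{1/q}.$$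

**Step 4: the first factor is at most $(CN)^{1/q'}$.** The part $|x-y|<\varepsilon$ gives at most $\varepsilon^{-2}\int_{|z|<\varepsilon}|z|^{2-n}dz=C$, since $\rho\ge\varepsilon$. Since $|x-y|<3$, the rest is covered by the shells $r\le|x-y|<2r$, $r=2^i\varepsilon$, $0\le i\le N+2$. On such a shell $\delta(y)\le\delta(x)+|x-y|\le\varepsilon+2r\le3r$, so $\rho(y)\le3r$. Decompose according to $3r2^{-h-1}<\rho\le3r2^{-h}$, $h\ge0$. There $\delta<4r2^{-h}$, so (3) gives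
$$\int_{B(x,2r)\cap\{\rho\le3r\}}\rho^{-2}\le\sum_{h\ge0}(3r2^{-h-1})^{-2}\,|S_{4r2^{-h}}\cap B(x,4r)|\le Cr^{n-2}\sum_{h\ge0}2^{-h(p-2)}\le Cr^{n-2}.$$
Each shell therefore contributes at most $C$, and the integral is at most $C(N+4)\le CN$.

**Step 5: the second factor after integration in $x$.** We claim that for $y\in B(0,2)$
$$D(y):=\int_{S_\varepsilon}|x-y|^{2-n}dx\le C\varepsilon^p\rho(y)^{2-p}.$$
If $\delta(y)\ge2\varepsilon$, then for $x\in S_\varepsilon$ we have $\delta(y)\le\varepsilon+|x-y|\le\frac12\delta(y)+|x-y|$, so $|x-y|\ge\frac12\delta(y)$. The shells $2^{i-1}\delta(y)\le|x-y|<2^i\delta(y)$, $i\ge0$, and (3) give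
$$D(y)\le C\sum_{i\ge0}\varepsilon^p(2^i\delta(y))^{d+2-n}=C\sum_{i\ge0}\varepsilon^p(2^i\delta(y))^{2-p}\le C\varepsilon^p\delta(y)^{2-p}.$$
If $\delta(y)<2\varepsilon$, the part $|x-y|<\varepsilon$ gives $C\varepsilon^2$, and the shells $2^i\varepsilon\le|x-y|<2^{i+1}\varepsilon$, $i\ge0$, give $C\sum_i\varepsilon^p(2^i\varepsilon)^{2-p}\le C\varepsilon^2$; here $\varepsilon\le\rho(y)<2\varepsilon$, so $\varepsilon^2\le C\varepsilon^p\rho(y)^{2-p}$.

**Step 6: assembling.** Raising Step 3 to the power $q$, using Step 4 with $q/q'=q-1$, and integrating over $S_\varepsilon$,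
$$\int_{S_\varepsilon}\Big(\int|x-y|^{2-n}g\,dy\Big)^qdx\le(CN)^{q-1}\int\rho^{p-2}g^qD\,dy\le CN^{q-1}\varepsilon^p\int g^q .$$
Multiply by $b_l^q\varepsilon^{-p}$. Since $\kappa q=\frac p2-1=q-1$, we have $b_l^qN^{q-1}=l^{-\kappa q+q-1}=1$, and the contribution of $l$ is at most $C\int_{B(x_l,2)}g^q$. Sum over the disjoint balls $B(x_l,2)$. $\square$

The gradient will also need the following operator.

**Lemma 6.** Let $Q=\int_0^\infty e^{-\tau}\tau^{-1/2}p_{2\tau}\,d\tau$ and $B\psi=Q*(\sqrt W\,\psi)$. Then $B$ is bounded on $L^p$.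

*Proof.* The kernel is non-negative, so we may take $\psi\ge0$. For given $x$ at most one $l$ satisfies $|x-x_l|<2$.

**Step 1: $L^\infty$.** We bound $B1(x)=\int_0^\infty e^{-\tau}\tau^{-1/2}\,p_{2\tau}*\sqrt W(x)\,d\tau$. The near block contributes, by Lemma 2(1), at most
$$C\varepsilon_l^{-1}\int_0^\infty\tau^{-1/2}\min\big(1,(\varepsilon_l^2/\tau)^{p/2}\big)d\tau\le C .$$
The other blocks contribute at most $C\int_0^\infty e^{-\tau}\tau^{-1/2}d\tau\le C$ by Lemma 2(2). So $\|B\|_{\infty\to\infty}\le C$.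

**Step 2: $L^2$.** Since $\int_0^t\tau^{-1/2}(t-\tau)^{-1/2}d\tau=\pi$, we have $Q*Q=\pi\int_0^\infty e^{-t}p_{2t}\,dt=:k$. From $\sqrt{W(x)W(y)}\,\psi(x)\psi(y)\le\frac12\big(W(y)\psi(x)^2+W(x)\psi(y)^2\big)$ and the evenness of $Q$ and $k$,
$$\|B\psi\|_2^2=\iint\sqrt W\psi(x)\,k(x-y)\,\sqrt W\psi(y)\,dx\,dy\le\int\psi^2\,(k*W)\,dx .$$
Here $k*W\le C$: the near block gives at most $C\varepsilon_l^{-2}\int_0^\infty\min(1,(\varepsilon_l^2/t)^{p/2})dt\le C$ by (6), and the others at most $C\int_0^\infty e^{-t}dt$ by Lemma 2(2).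

**Step 3: interpolation.** Riesz–Thorin between $L^2$ and $L^\infty$ gives the claim. $\square$

## 7. Property (b) for the potential $V=1+W$

Let $f_k\in L^2\cap L^p$, $t_k>0$ be finite families and $g=\sum_k|f_k|^2$, so the right side of (1) is $C\|g\|_{p/2}^{1/2}$. Since $(p_t*|f|)^2\le p_t*|f|^2$, Lemma 5 gives
$$t_ke^{-t_k}(p_{t_k}*|f_k|)^2\le C\,K*|f_k|^2 .\tag{8}$$

**Step 1: $\Gamma=\sqrt V$.** We dominate the whole square function by $V(K*g)$. By Lemma 4 and (8), $\sum_kt_kV|e^{-t_kL}f_k|^2\le CV\,(K*g)$. By $K\in L^1$ and Lemma 5,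
$$\|V(K*g)\|_{p/2}\le\|K*g\|_{p/2}+\|W(K*g)\|_{p/2}\le C\|g\|_{p/2}.$$
Taking square roots gives (1).

**Step 2: a pointwise bound for the gradient.** For $f\in L^2\cap L^p$ we show $|\nabla e^{-tL}f|\le G$ a.e., where
$$G=Ce^{-t}t^{-1/2}p_{2t}*|f|+Ce^{-t}\int_0^t(t-s)^{-1/2}\,p_{2(t-s)}*\big(W\,(p_s*|f|)\big)\,ds .$$
Since $W^{(m)}$ is bounded, Duhamel's formula holds:
$$\nabla e^{-tL_m}f=e^{-t}\nabla p_t*f-\int_0^te^{-(t-s)}\,\nabla p_{t-s}*\big(W^{(m)}e^{-sL_m}f\big)\,ds .$$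
(Without gradients, integrate $\frac d{ds}\big[e^{-(t-s)(\Delta+1)}e^{-sL_m}f\big]=-e^{-(t-s)(\Delta+1)}W^{(m)}e^{-sL_m}f$; the integral converges in $W^{1,2}$ because $\|\nabla e^{-\tau\Delta}\|_{2\to2}\le C\tau^{-1/2}$.) By (2), the bound $|e^{-sL_m}f|\le e^{-s}p_s*|f|$ and $W^{(m)}\le W$, we get $|\nabla e^{-tL_m}f|\le G$ a.e.

To pass to $m\to\infty$, note that $e^{-tL_m}f\to e^{-tL}f$ in $L^2$ while
$$\|\nabla e^{-tL_m}f\|_2^2\le\|L_m^{1/2}e^{-tL_m}f\|_2^2\le\sup_{\lambda>0}\lambda e^{-2t\lambda}\,\|f\|_2^2=\frac{\|f\|_2^2}{2et}.$$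
So the gradients converge weakly in $L^2$ to $\nabla e^{-tL}f$. The set $\{F\in L^2:|F|\le G\text{ a.e.}\}$ is convex and closed, hence weakly closed, and the bound passes to the limit.

Splitting the integral at $s=t/2$,
$$\sqrt t\,|\nabla e^{-tL}f|\le C\big(p_{2t}*|f|+T_t^{(1)}|f|+T_t^{(2)}|f|\big),\tag{9}$$
where $T_t^{(1)},T_t^{(2)}$ are $\sqrt te^{-t}$ times the parts $s<t/2$ and $s>t/2$ of the integral.

**Step 3: the part $s<t/2$ is controlled by the maximal function.** Here $(t-s)^{-1/2}\le\sqrt2\,t^{-1/2}$ and $p_s\le2^{n/2}p_{2s}$. Substituting $2s\to s$ and using Lemma 3 at time $2t$,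
$$T_t^{(1)}|f|(x)\le Ce^{-t}\int J_{2t}(x,y)|f(y)|\,dy\le Ce^{-t}\int(1+2t+|x-y|)\,p_{2t}(x-y)|f(y)|\,dy .$$
Now $p_{2t}(z)=2^{n/2}e^{-|z|^2/16t}p_{4t}(z)$. Since $t+\frac{|z|^2}{16t}\ge\frac{|z|}2$, we have $e^{-t}(1+2t+|z|)e^{-|z|^2/16t}\le C+|z|e^{-|z|/2}\le C$. Hence $T_t^{(1)}|f|\le C\,p_{4t}*|f|$. Both $p_{2t}*|f|$ and $T_t^{(1)}|f|$ are at most $C\mathcal Mf$, and the Fefferman–Stein inequality gives (1) for these two terms.

**Step 4: the part $s>t/2$ is controlled by Lemmas 5 and 6.** Put $\tau=t-s\le t/2$. Then $p_s\le2^{n/2}p_t$ and $e^{-t}\le e^{-t/2}e^{-\tau}$, so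
$$T_t^{(2)}|f|\le C\,Q*\big(W\sqrt t\,e^{-t/2}\,p_t*|f|\big)=C\,B\psi,\qquad\psi=\sqrt W\,\sqrt t\,e^{-t/2}\,p_t*|f| .$$
For the functions $\psi_k$ belonging to $(t_k,f_k)$, (8) gives $\sum_k\psi_k^2\le CW(K*g)$, so by Lemma 5 $\|(\sum_k\psi_k^2)^{1/2}\|_p\le C\|g\|_{p/2}^{1/2}$. Because $B$ has a non-negative kernel, Minkowski's inequality gives $(\sum_k(B\psi_k)^2)^{1/2}\le B\big((\sum_k\psi_k^2)^{1/2}\big)$. Lemma 6 now gives (1) for these terms, and with (9) property (b) holds for $\Gamma=\nabla$.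

## 8. Failure of (a): the test functions $\operatorname{dist}(\cdot,S)^{-1}$

Fix $k$ and write $\varepsilon=\varepsilon_k$, $b=b_k$, $N=k$; constants below do not depend on $k$. Let $\rho(y)=\max(\operatorname{dist}(y,x_k+S),\varepsilon)$ and
$$f=\rho^{-1}\mathbf 1_{B(x_k,1)},\qquad g=e^{-\varepsilon^2L}f,\qquad u=L^{-1/2}g\ge0 .$$
As $L\ge1$, $R(L^{1/2})=L^2$. Moreover $u\in D(L)$ and $g\in L^2\cap L^p$ with $\|g\|_p\le\|f\|_p$, so $g$ is admissible in (a).

**Step 1: $\|f\|_p\le CN^{1/p}$.** On $B(x_k,1)$ the distance to $x_k+S$ is less than $2$. Split into the set where it is less than $\varepsilon$ and the shells where it lies in $[2^i\varepsilon,2^{i+1}\varepsilon)$, $0\le i\le N+1$. By (3) with $r=4$,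
$$\|f\|_p^p\le\varepsilon^{-p}C(2\varepsilon)^p+\sum_{i=0}^{N+1}(2^i\varepsilon)^{-p}\,C(2^{i+1}\varepsilon)^p\le CN .$$

**Step 2: $u\ge cN$ a.e. on $E_k$.** Every dyadic time contributes equally. We have $u=\pi^{-1/2}\int_0^\infty t^{-1/2}e^{-(t+\varepsilon^2)L}f\,dt$ as an $L^2$ integral. Let $\varepsilon^2\le t\le\frac12$, so $t+\varepsilon^2\le1$ and $t\le t+\varepsilon^2\le2t$. For $x\in E_k$ pick $s\in x_k+S$ with $|x-s|<\varepsilon\le\sqrt t$. On $B(s,\sqrt t)\cap B(x_k,1)$ we have $\rho\le\sqrt t$, hence $f\ge t^{-1/2}$; and $|x-y|\le2\sqrt t$, hence $p_{t+\varepsilon^2}(x-y)\ge ct^{-n/2}$. Since $|s-x_k|\le\frac12$, this set contains $B(s,\min(\sqrt t,\frac12))$, and since $\sqrt t\le\frac1{\sqrt2}$ it has measure at least $ct^{n/2}$. By Lemma 4, for each such $t$, $e^{-(t+\varepsilon^2)L}f\ge c_0\,p_{t+\varepsilon^2}*f\ge ct^{-1/2}$ a.e. on $E_k$. Pairing $u$ with an arbitrary non-negative $\chi\in L^2$ supported in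 $E_k$,
$$\langle u,\chi\rangle\ge c\int_{\varepsilon^2}^{1/2}\frac{dt}t\int\chi=c\,(2k-1)\log2\int\chi\ge cN\int\chi .$$

**Step 3: $\Gamma=\sqrt V$.** If (a) held, then $\|\sqrt Vu\|_p\le C\|g\|_p\le CN^{1/p}$. But $V\ge b\varepsilon^{-2}$ on $E_k$, so by Step 2 and (4)
$$\|\sqrt Vu\|_p\ge\sqrt b\,\varepsilon^{-1}\,cN\,|E_k|^{1/p}\ge c\sqrt b\,N=cN^{1-\kappa/2}=cN^{1/2+1/p}.$$
This is a contradiction as $k\to\infty$.

**Step 4: $\Gamma=\nabla$.** The equation $Lu=\Delta u+Vu$, tested against a bump at scale $\varepsilon$, converts the lower bound on $Vu$ into one on $\nabla u$. If (a) held, then $\|\nabla u\|_p\le CN^{1/p}$. Let $\eta=\max\big(0,1-\operatorname{dist}(\cdot,E_k)/\varepsilon\big)$. It is Lipschitz with compact support and $V$ is locally bounded, so $\eta\in D(\mathfrak a)$. Further $\eta=1$ on $E_k$, $|\nabla\eta|\le\varepsilon^{-1}$, and $\{\eta\ne0\}\subset x_k+S_{2\varepsilon}$, a set of measure at most $C\varepsilon^p$.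 So
$$\|\eta\|_{p'}\le C\varepsilon^{p/p'}=C\varepsilon^{p-1},\qquad\|\nabla\eta\|_{p'}\le C\varepsilon^{p-2}.$$
From $\mathfrak a(u,\eta)=\langle Lu,\eta\rangle$ and Step 2,
$$c\,bN\varepsilon^{p-2}\le b\varepsilon^{-2}\int_{E_k}u\le\int Vu\eta=\langle Lu,\eta\rangle-\int\nabla u\cdot\nabla\eta\le C\varepsilon^{p-1}\|Lu\|_p+CN^{1/p}\varepsilon^{p-2}.$$
It remains to bound $Lu=L^{1/2}e^{-\varepsilon^2L}f=\pi^{-1/2}\int_0^\infty s^{-1/2}Le^{-(s+\varepsilon^2)L}f\,ds$. By analyticity of symmetric contraction semigroups on $L^p$ (Stein, *Topics in Harmonic Analysis Related to the Littlewood–Paley Theory*, Ch. III), $\|Le^{-tL}\|_{p\to p}\le C/t$. Hence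
$$\|Lu\|_p\le C\|f\|_p\int_0^\infty\frac{ds}{\sqrt s\,(s+\varepsilon^2)}=C\varepsilon^{-1}\|f\|_p\le C\varepsilon^{-1}N^{1/p}.$$
Therefore $bN\le CN^{1/p}$. But $bN=N^{1-\kappa}=N^{2/p}$, a contradiction as $k\to\infty$. This proves Theorem 1. $\blacksquare$

## 9. The operator $\sqrt V L^{-1/2}$ below the critical exponent

We prove Theorem 2; $M$ and $V$ are again general and $\Gamma=\sqrt V$. If $V=0$ a.e., everything is trivial. Otherwise $\ker L=\{0\}$: if $\mathfrak a(u,u)=0$, then $u$ is constant ($M$ is connected) and $\sqrt Vu=0$, so $u=0$.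

**Step 1: reduction to a positive operator.** For measurable $f\ge0$ put
$$\mathcal Rf=\pi^{-1/2}\sqrt V\int_0^\infty e^{-tL}f\,t^{-1/2}dt\in[0,\infty],$$
where $e^{-tL}f$ is defined by monotone limits from $L^2$, with a jointly measurable version of $e^{-tL}f(x)$. For $g\in R(L^{1/2})$ the spectral theorem and $\ker L=\{0\}$ give $L^{-1/2}g=\lim_{T\to\infty}\pi^{-1/2}\int_{1/T}^Te^{-tL}g\,t^{-1/2}dt$ in $L^2$, hence a.e. along a subsequence. So $|\sqrt VL^{-1/2}g|\le\mathcal R|g|$ a.e. Thus (a) at $p$ follows once $\mathcal R$ is bounded in $L^p$ norm on non-negative simple functions in $L^p$; monotone convergence does the rest.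

**Step 2: an $L^1$ estimate.** For $0\le f\in L^1\cap L^2$,
$$\int_0^\infty\!\!\int_MVe^{-tL}f\,dx\,dt\le\|f\|_1 .\tag{10}$$
To prove this, let $u=u(t)=e^{-tL}f\ge0$ and, for $\theta>0$ and $r\ge0$, $\psi_\theta(r)=\frac r{r+\theta}$, $\Psi_\theta(r)=\int_0^r\psi_\theta\le r$. As $\psi_\theta$ is Lipschitz with $\psi_\theta(0)=0$ and $\psi_\theta(u)\le u/\theta$, we have $\psi_\theta(u)\in D(\mathfrak a)$, and
$$\int Vu\,\psi_\theta(u)\le\int Vu\,\psi_\theta(u)+\int\psi_\theta'(u)|\nabla u|^2=\langle Lu,\psi_\theta(u)\rangle=-\frac d{dt}\int\Psi_\theta(u).$$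
The last derivative is justified because $u\in C^1((0,\infty);L^2)$ and $\Psi_\theta\in C^{1,1}([0,\infty))$ with $\Psi_\theta(0)=\Psi_\theta'(0)=0$. Integrating over $(s,T)$, $\int_s^T\!\int Vu\,\psi_\theta(u)\,dx\,dt\le\int\Psi_\theta(u(s))\le\|u(s)\|_1\le\|f\|_1$. Since $u\psi_\theta(u)\uparrow u$ as $\theta\downarrow0$, let $\theta\to0$, then $s\to0$, $T\to\infty$.

**Step 3: three functions attached to a set.** Let $|E|<\infty$, $e(t)=e^{-tL}\mathbf 1_E\in[0,1]$, and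
$$w=V\int_0^\infty e(t)\,dt,\qquad h^2=V\int_0^\infty e(t)^2\,dt\le w,\qquad m=\sup_{t>0,\ t\in\mathbb Q}e(t)\le1 .$$
Since $t\mapsto e(t)$ is continuous into $L^2$, for every $t$ we have $e(t)\le m$ a.e.; so at a.e. point $e(t)\le m$ for a.e. $t$. By (10), $\|w\|_1\le|E|$. By Stein's maximal theorem (loc. cit., Ch. III), $\|m\|_r\le C_r|E|^{1/r}$ for $1<r<\infty$. We argue at a.e. point, with $V<\infty$ and $w<\infty$. Where $V=0$ or $w=0$ we have $\mathcal R\mathbf 1_E=0$; elsewhere $V,w,m>0$.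

**Step 4: estimates below $2$.** The purpose is a bound on $\mathcal R\mathbf 1_E$ by $w$ and $m$. Split at $\tau=w/(Vm)$:
$$\sqrt V\int_0^\infty\frac{e\,dt}{\sqrt t}\le2m\sqrt{V\tau}+\sqrt V\,\tau^{-1/2}\,\frac wV=3\sqrt{wm}.$$
For $\frac1{p_1}=\frac12+\frac1{2r}$, Hölder gives
$$\|\mathcal R\mathbf 1_E\|_{p_1}\le C\|w\|_1^{1/2}\|m\|_r^{1/2}\le C|E|^{1/p_1}.\tag{11}$$
As $r$ runs over $(1,\infty)$, $p_1$ runs over all of $(1,2)$.

**Step 5: proof of part 1.** By (11), $\mathcal R\mathbf 1_E$ is finite a.e., so $\mathcal R$ extends linearly to simple functions supported on sets of finite measure, and it is of restricted strong type $(p_1,p_1)$ for all $p_1\in(1,2)$. It is also of strong type $(2,2)$: for non-negative simple $f$ put $v_T=\pi^{-1/2}\int_{1/T}^Te^{-tL}f\,t^{-1/2}dt\in D(L)$. Then $\|\sqrt Vv_T\|_2\le\|L^{1/2}v_T\|_2\le\|f\|_2$, because $\pi^{-1/2}\int_0^\infty\lambda^{1/2}e^{-t\lambda}t^{-1/2}dt=1$ for $\lambda>0$;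 let $T\to\infty$. By the Stein–Weiss interpolation theorem (*Introduction to Fourier Analysis on Euclidean Spaces*, Ch. V, Thm 3.15), $\mathcal R$ is bounded on $L^p$ for $1<p\le2$. With Step 1 this is (a), and (a)$\Rightarrow$(b).

For part 2, assume from now on that (b) holds at $p_0>2$.

**Step 6: $\|h\|_{p_0}\le C|E|^{1/p_0}$.** This is where (b) is used. Let $f=\mathbf 1_E$, $G(s)=sLe^{-sL/2}f$, $\Gamma_s=\sqrt s\,\sqrt Ve^{-sL/2}$, so that $\sqrt VLe^{-sL}f=s^{-3/2}\Gamma_sG(s)$.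

*Passing from $h$ to a square function.* In $L^2$, $\sqrt Ve^{-tL}f-\sqrt Ve^{-TL}f=\int_t^T\sqrt VLe^{-sL}f\,ds$, and $\|\sqrt Ve^{-TL}f\|_2\le\|L^{1/2}e^{-TL}f\|_2\to0$ as $T\to\infty$. Hence $\sqrt Ve^{-tL}f\le\int_t^\infty s^{-3/2}|\Gamma_sG(s)|\,ds$ a.e. Hardy's inequality $\int_0^\infty\big(\int_t^\infty\phi\big)^2dt\le4\int_0^\infty s^2\phi^2ds$ gives
$$h^2\le4\int_0^\infty|\Gamma_sG(s)|^2\frac{ds}s .$$

*Continuous form of (1).* We show
$$\Big\|\Big(\int_0^\infty|\Gamma_sG(s)|^2\tfrac{ds}s\Big)^{1/2}\Big\|_{p_0}\le C\Big\|\Big(\int_0^\infty|G(s)|^2\tfrac{ds}s\Big)^{1/2}\Big\|_{p_0}.$$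
On $[\alpha,\beta]\subset(0,\infty)$ apply (1) to $f_j=(\log\frac{s_{j+1}}{s_j})^{1/2}G(s_j)$ and $t_j=s_j/2$, for partitions $(s_j)$ with mesh tending to $0$; note $\sqrt{t_j}\sqrt Ve^{-t_jL}=2^{-1/2}\Gamma_{s_j}$, and $G(s_j)\in L^2\cap L^{p_0}$ by analyticity. Both sides are square functions of step functions in $s$. On the left, $s\mapsto\Gamma_sG(s)=s^{3/2}\sqrt VLe^{-sL}f$ is continuous into $L^2$, because $\|\sqrt Vv\|_2\le\|L^{1/2}v\|_2$ and $s\mapsto L^{3/2}e^{-sL}f$ is continuous. So the step functions converge in $L^2([\alpha,\beta],\frac{ds}s;L^2)$; for a subsequence the square functions converge a.e., and Fatou applies. On the right, $Le^{-sL/2}f=e^{-(s-\alpha)L/2}Le^{-\alpha L/2}f$ shows that $G$ is continuous into $L^{p_0}$ on $[\alpha,\beta]$. Its step functions converge uniformly in $L^{p_0}$, hence, as $p_0\ge2$, by Minkowski in $L^{p_0}(L^2(\frac{ds}s))$. Finally let $\alpha\to0$, $\beta\to\infty$.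

*Littlewood–Paley estimate.* It remains to see $\|(\int_0^\infty|G(s)|^2\frac{ds}s)^{1/2}\|_{p_0}\le C\|f\|_{p_0}$. By Cowling (Ann. of Math. 117 (1983)), for a symmetric contraction semigroup there is $\theta<\pi/2$ with $\|\mathsf m(L)f\|_{p_0}\le C\sup_{|\arg z|<\theta}|\mathsf m(z)|\,\|f\|_{p_0}$ for bounded holomorphic $\mathsf m$ on the sector. Let $\psi(z)=ze^{-z/2}$, so $G(s)=\psi(sL)f$. On the sector $|\psi(z)|\le|z|e^{-c|z|}$ with $c=\frac12\cos\theta$, hence $\sup_{|\arg z|<\theta}\sum_{j\in\mathbb Z}|\psi(2^jrz)|\le C$ uniformly in $r\in[1,2]$. So all finite sums $\sum\pm\psi(2^jrL)f$ have $L^{p_0}$ norm at most $C\|f\|_{p_0}$, and Khintchine's inequality gives $\|(\sum_j|\psi(2^jrL)f|^2)^{1/2}\|_{p_0}\le C\|f\|_{p_0}$. Since $\int_0^\infty|G(s)|^2\frac{ds}s=\int_1^2\sum_j|\psi(2^jrL)f|^2\frac{dr}r$, Minkowski's inequality in $L^{p_0/2}$ finishes the estimate, and $\|f\|_{p_0}=|E|^{1/p_0}$.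

**Step 7: estimates between $2$ and $p_0$.** We return to the difficulty of Section 3, $L^2$ against $L^1$ in scale, and see that on indicator functions the loss is only logarithmic. If $h=0$ at a point, then $e(t)=0$ for a.e. $t$ and $\mathcal R\mathbf 1_E=0$. Otherwise put $t_1=h^2/V\le t_2=w^2/(h^2V)$; the inequality holds as $h^2\le w$. Using $e\le1$ for small $t$, Cauchy–Schwarz in the middle, and $\int e\,dt=w/V$ for large $t$,
$$\sqrt V\int_0^{t_1}\frac{e\,dt}{\sqrt t}\le2\sqrt{Vt_1}=2h,\qquad\sqrt V\int_{t_2}^\infty\frac{e\,dt}{\sqrt t}\le\frac{\sqrt V}{\sqrt{t_2}}\cdot\frac wV=h,$$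
$$\sqrt V\int_{t_1}^{t_2}\frac{e\,dt}{\sqrt t}\le\sqrt V\Big(\int e^2dt\Big)^{1/2}\Big(\log\frac{t_2}{t_1}\Big)^{1/2}=h\Big(2\log\frac w{h^2}\Big)^{1/2}.$$
Hence $\mathcal R\mathbf 1_E\le h\big(3+\sqrt{2\log(w/h^2)}\big)\le C_\eta\,h^{1-2\eta}w^\eta$ for every $\eta\in(0,\frac12)$. Given $p_2\in(2,p_0)$, choose $\eta$ with $\frac1{p_2}=\frac{1-2\eta}{p_0}+\eta$; this means $\frac1{p_2}-\frac1{p_0}=2\eta\big(\frac12-\frac1{p_0}\big)$, so $\eta\in(0,\frac12)$ because $2<p_2<p_0$. By Hölder, Step 6 and $\|w\|_1\le|E|$,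
$$\|\mathcal R\mathbf 1_E\|_{p_2}\le C\|h\|_{p_0}^{1-2\eta}\|w\|_1^\eta\le C|E|^{1/p_2}.\tag{12}$$

**Step 8: proof of part 2.** Given $p\in(1,p_0)$, pick $p_1\in(1,2)$ and $p_2\in(2,p_0)$ with $p_1<p<p_2$. Interpolating the restricted strong type estimates (11) at $p_1$ and (12) at $p_2$ (Stein–Weiss) shows that $\mathcal R$ is bounded on $L^p$. By Step 1, (a) holds at $p$. $\blacksquare$
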